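# Hypergraphs with 2-colorable heavy traces and no polychromatic 3-coloring: beyond uniformity $2h-1$

## The guess: at uniformity $2h$, colorable heavy traces force three colors

Suppose that every large enough piece of a hypergraph can be colored with two colors so that each edge of the piece sees both. Can the hypergraph itself be colored with three colors so that each edge sees all three? We first fix the words.

**Definition (hypergraph, uniform, heavy).** A hypergraph $\mathcal H=(V,E)$ is a collection of subsets, called edges, of a finite vertex set $V$. It is $m$-uniform if all edges have size $m$, and $h$-heavy if all edges have size at least $h$.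

**Definition (trace, restricted subhypergraph).** For $X\subset V$ the trace of $\mathcal H$ on $X$ is $\mathcal H[X]=(X,\{e\cap X: e\in E(\mathcal H)\})$. A restricted subhypergraph is a subhypergraph of a trace: restrict all edges to $X$, then keep only some of them.

**Definition (polychromatic).** A coloring of $V$ with colors $1,\dots,k$ is polychromatic if every edge contains all $k$ colors. For $k=2$ this is the usual proper $2$-coloring, and a hypergraph that has one is called $2$-colorable.

Here is an example of all three. Let $V=\{1,2,3,4,5\}$ with edges $\{1,2,3\},\{3,4,5\},\{1,4,5\}$. Coloring $2,5$ red and $1,3,4$ blue is a proper $2$-coloring. The trace on $X=\{1,3,4\}$ has the edges $\{1,3\},\{3,4\},\{1,4\}$, a triangle, so this $2$-heavy restricted subhypergraph is not $2$-colorable. There is also no polychromatic $3$-coloring. If $1,2,3$ get $a,b,c$, then the second edge forces $\{4,5\}$ to carry the colors $a,b$, and the third forces it to carry $b,c$.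

For integers $m,h\ge 1$, call $\mathcal H$ *$(m,h)$-good* if it is $m$-uniform, has no polychromatic $3$-coloring, and all its $h$-heavy restricted subhypergraphs are $2$-colorable. A good hypergraph has at least one edge, since with no edges every coloring is polychromatic.

It is known that for every $h\ge3$ there is a $(2h-1,h)$-good hypergraph; for $h=3$ this is a $5$-uniform one. The question, from Dömötör Pálvölgyi, "Note on polychromatic coloring of hereditary hypergraph families II", arXiv:2604.24412 (2026), is whether $2h-1$ is best possible: is there, for some $h$, a $(2h,h)$-good hypergraph?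

A natural first guess is no: an edge of size $2h$ should have room for a third color. The two simplest cases agree.

**Proposition 1.** No $(2h,h)$-good hypergraph exists for $h\in\{1,2\}$.

**Proof for $h=1$.** Take an edge $e$ and a vertex $v\in e$. The trace on $\{v\}$ contains the edge $\{v\}$, which is $1$-heavy and cannot contain two colors. So no hypergraph with a nonempty edge satisfies the hypothesis on traces.

**Proof for $h=2$.** Let $\mathcal H$ be $4$-uniform with all $2$-heavy restricted subhypergraphs $2$-colorable. We find a polychromatic $3$-coloring by improving a coloring step by step. Among all $3$-colorings choose one that maximizes $\sum_e c(e)$, where $c(e)$ is the number of colors on $e$. Suppose some edge $e$ has $c(e)\le2$. Since $|e|=4$, some color $\alpha$ occurs at least twice on $e$, and some color $\beta$ is missing from $e$. Let $X$ be the set of vertices colored $\alpha$ or $\beta$. The hypergraph on $X$ with edges $f\cap X$, over all $f$ with $|f\cap X|\ge2$, is a $2$-heavy restricted subhypergraph, so it has a proper $2$-coloring. Recolor $X$ by it with the colors $\alpha,\beta$.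

Consider any edge $f$. Its part outside $X$ is unchanged. If $|f\cap X|\ge2$, then $f$ now has both $\alpha$ and $\beta$. If $|f\cap X|\le1$, then $f$ has $|f\cap X|$ of the two colors before and after. So no $c(f)$ drops. But $e$ had only $\alpha$ among the two and now has both, so the sum has increased, a contradiction. Hence every edge has three colors and $\mathcal H$ is not good. $\square$

There is a second route for $h=2$. The hypothesis makes $\mathcal H$ balanced in the sense of Berge: every odd cycle of length at least $3$ has an edge containing at least three vertices of the cycle. Indeed, the trace on the vertices of a violating cycle would contain an odd cycle graph. Berge's theorem (C. Berge, *Notes sur les bonnes colorations d'un hypergraphe*, 1973; see also his book *Hypergraphs*) says that for every $q\ge2$ a balanced hypergraph has a $q$-coloring in which each edge $e$ contains $\min(q,|e|)$ colors. Use it with $q=3$ and $|e|=4$.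

Try the recoloring argument for $h=3$ and $6$-uniform $\mathcal H$. The bad edge $e$ is still repaired: a color $\alpha$ occurs at least three times on it, so $|e\cap X|\ge3$. But another edge $f$ may meet $X$ in exactly two vertices, one colored $\alpha$ and one colored $\beta$. The trace $f\cap X$ is not $3$-heavy, so the $2$-coloring gives no control over it, and $f$ may lose a color. At this point the argument stops.

## Small transversals and the bound $3(m-h)+2$

Another sensible attack on the guess is to choose the third color class first. A *transversal* is a set of vertices that meets every edge. If a transversal $T$ is so small that every edge keeps at least $h$ vertices outside it, we can $2$-color the rest and use $T$ as the third color. This fails exactly when all transversals are large, and it tells us how large a counterexample must be.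

**Proposition 2.** If $m\ge h\ge1$, every $(m,h)$-good hypergraph has at least $3(m-h)+2$ vertices. The hypergraphs of Theorem 3 below have exactly $3r+2=3(m-h)+2$ vertices.

**Proof.** *All transversals have size at least $m-h+1$.* Let $T$ be a transversal with $|T|\le m-h$. Every edge has at least $h$ vertices outside $T$, so the trace on $V\setminus T$ is $h$-heavy and hence $2$-colorable. Every edge then contains both of these colors outside $T$ and also meets $T$. With $T$ as the third color class we get a polychromatic $3$-coloring, a contradiction.

*Three disjoint pieces.* A good hypergraph has an edge, so $|V|\ge m$ and we can take any $T_0\subset V$ with $|T_0|=m-h$. The trace on $V\setminus T_0$ is $h$-heavy, hence $2$-colorable, and its two color classes are disjoint transversals of $\mathcal H$. Each has at least $m-h+1$ vertices, so $|V|\ge (m-h)+2(m-h+1)=3(m-h)+2$. In Theorem 3, $m-h=r$ and $|V|=3r+2$. $\square$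

So put $r=m-h$ and look for an example on exactly $3r+2$ vertices. The guess turns out to be false.

**Theorem 3.** Let $k\ge1,\ u\ge0,\ s\ge1,\ r$ be integers with $8k+u=3r+2$ and $s\le r-2k-u$. Put $m=2r+2-s$ and $h=r+2-s$, so $m=2h+s-2$. Then there is an $(m,h)$-good hypergraph on $3r+2$ vertices.

The quadruple $(k,u,s,r)=(4,0,2,10)$ satisfies the hypotheses: $32=32$ and $2\le10-8$. It gives $m=20$ and $h=10$, that is, a $20$-uniform hypergraph on $32$ vertices with no polychromatic $3$-coloring, all of whose $10$-heavy restricted subhypergraphs are $2$-colorable. So $2h-1$ is not best possible, and by Proposition 2 the $32$ vertices are the minimum for a $(20,10)$-good hypergraph.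

**Theorem 4.** (a) If $d\ge-1$ and $h\ge3d+31$, there is a $(2h+d,h)$-good hypergraph. So for each $h\ge31$, every uniformity $m$ with $2h-1\le m\le(7h-31)/3$ occurs.
(b) A $(2h,h)$-good hypergraph exists for $h=10$, $h=13$ and every $h\ge16$.

Thus uniformity $\frac73h-O(1)$ is attainable for all large $h$. These notes do not claim that the constant $\frac73$ is optimal, and they do not decide the $2h$-uniform problem for $3\le h\le9$ and $h\in\{11,12,14,15\}$.

## Complements of edges, and why the complete hypergraph stops at $2h-2$

Describe a hypergraph by the complements of its edges. Let $|V|=3r+2$, let $s\ge0$ with $h=r+2-s\ge1$, let $\mathcal B$ be a family of $(r+s)$-subsets of $V$, and let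
$$E(\mathcal H)=\{V\setminus b:\ b\in\mathcal B\}.$$
The uniformity is $(3r+2)-(r+s)=2r+2-s=m$. An edge misses a color exactly when its complement $b$ contains the color class. This turns the two properties we want into two demands that pull against each other: $\mathcal B$ must be rich enough to cover all small sets, and poor enough that only costly members contain half of a set $X$.

**Lemma 5 (two demands).** Suppose that

(A) every $S\subset V$ with $|S|\le r$ is contained in some $b\in\mathcal B$;

(B) every $X\subset V$ has a partition $X=C_1\sqcup C_2$ with $\big||C_1|-|C_2|\big|\le1$ such that, for $(C,C')=(C_1,C_2)$ and for $(C,C')=(C_2,C_1)$, every $b\in\mathcal B$ with $b\supseteq C$ satisfies $2|b\cap C'|+|b\setminus X|\ge2s$.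

Then $\mathcal H$ is $(2r+2-s,\,r+2-s)$-good.

**Proof, three colors.** We show that (A) rules out a polychromatic $3$-coloring. Since $3r+2<3(r+1)$, some color class $S$ has $|S|\le r$. By (A), $S\subset b$ for some $b\in\mathcal B$, and the edge $V\setminus b$ misses that color.

**Proof, two colors.** We show that the partition in (B) properly colors every $h$-heavy restricted subhypergraph on $X$. That is, every edge $e$ with $|e\cap X|\ge h$ meets both $C_1$ and $C_2$. Suppose $e\cap C=\emptyset$, where $C$ is one part and $C'$ the other. Then $b=V\setminus e\in\mathcal B$ contains $C$. Put $Y=V\setminus X$, $x=|b\cap C'|$, $y=|b\cap Y|$. From $|e\cap C'|=|e\cap X|\ge h$ we get $x\le|C'|-h$, and $|C|+x+y=|b|=r+s$. Therefore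
$$2x+y=x+(r+s-|C|)\le|C'|-|C|-h+r+s\le1-h+r+s=2s-1,\tag{1}$$
which contradicts (B). $\square$

Now try the simplest family, with $\mathcal B$ consisting of all $(r+s)$-sets. Demand (A) holds.

For $s=0$, demand (B) is trivial because the left side is nonnegative. So the complete $(2r+2)$-uniform hypergraph on $3r+2$ vertices is $(2h-2,h)$-good with $h=r+2$. For $r=1$ it consists of all $4$-subsets of $5$ points, with $h=3$. By hand: a class of one vertex $v$ is missed by $V\setminus\{v\}$. For $|X|=5$ split $X$ as $2+3$, and every edge has size $4$. For $|X|=4$ split it as $2+2$, and every trace has size at least $3$. For $|X|=3$ only the trace $X$ itself is $3$-heavy.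

For $1\le s\le r+1$ the complete family fails, and not only for the partitions in (B): there is an $X$ such that no $2$-coloring of the $h$-heavy traces on $X$ works. Take $|X|=2r+2$, $|Y|=r$, and any partition $X=C_1\sqcup C_2$ with $|C_1|\le r+1\le|C_2|$. If $|C_1|\ge s$, let $b$ be $C_1$ together with $r+s-|C_1|$ points of $Y$; this number lies between $0$ and $r$. Then $e=V\setminus b$ has $e\cap X=C_2$, of size at least $r+1\ge h$. If $|C_1|<s$, let $b$ be $C_1\cup Y$ together with $s-|C_1|$ points of $C_2$. Then $e$ avoids $C_1$ and $|e\cap X|=2r+2-s\ge h$. Either way an $h$-heavy trace is one-colored.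

So for $s\ge1$ we must thin out $\mathcal B$. The plan is to give $b$ a *weight* $w(b)$ that is a sum of local contributions from small blocks, and to let $\mathcal B$ consist of the $(r+s)$-sets of weight at least $s$. Demand (B) follows if in each block $2w$ is at most the local part of $2|b\cap C'|+|b\setminus X|$. Demand (A) follows if, by adding $s$ points to an $r$-set, one can always reach weight $s$. We need a block in which weight is cheap to gain and yet bounded in this way.

## The eight-point block: planes and a graph of eight vertices

Let $W=\mathbb F_2^3$, written as bit strings. A *plane* is a $4$-subset of $W$ with sum $0$, for instance $\{000,001,010,011\}$. For a $3$-subset $T$ let $\sigma(T)$ be the sum of its elements. We use four facts.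

1. $\sigma(T)\notin T$. If $t_1+t_2+t_3=t_1$, then $t_2=t_3$. So $T\cup\{\sigma(T)\}$ is the unique plane containing $T$.
2. The sum of all elements of $W$ is $0$ (each coordinate is $1$ four times), so complements of planes are planes.
3. Every $2$-subset lies in a plane: add a third point and apply fact 1.
4. For $\delta\ne0$, $W$ splits into four pairs $\{a,a+\delta\}$ of sum $\delta$.

Why planes? Take $s=1$ and $k$ blocks plus $u$ further points. If $r\ge2k+u+1$, an $r$-set has at least three points in some block, and by fact 1 one more point completes a plane there. So weight $1$ costs one point. This is where the hypothesis $s\le r-2k-u$ comes from.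

The first weight to try is therefore "$1$ if $b$ contains a plane in the block". It fails, in the following way. Remove one point $y$ from $W$ and split the other seven as $C\sqcup C'$ with $|C|=4$, $|C'|=3$. The set $A=C\cup\{y\}$ has five points. Every $5$-set contains a plane: its complement, a $3$-set, lies in a plane, whose complement is a plane inside the $5$-set. But $2|A\cap C'|+|A\cap\{y\}|=1<2$. So no balanced split of $W\setminus\{y\}$ satisfies the local inequality: a $5$-set cannot always have weight $1$.

To see how much weight each size allows, let $W=C\sqcup C'\sqcup Y$ with $\big||C|-|C'|\big|\le1$, let $A\supseteq C$, and put $D=W\setminus A$. Since $|A|=|C|+|A\cap C'|+|A\cap Y|$ and $|A\cap C'|=|C'|-|D\cap C'|$,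
$$L:=2|A\cap C'|+|A\cap Y|=|A|-|C|+|A\cap C'|=|A|-(|C|-|C'|)-|D\cap C'|.\tag{2}$$
As $|D\cap C'|\le|D|=8-|A|$, always $L\ge2|A|-9$. So weight $|A|-5$ is safe for every set with $|A|\ge5$. Weight $|A|-4$ is unsafe only when $|C|-|C'|=1$ and $D\subset C'$ both hold. To forbid this bad event for many sets $D$, we arrange that, when the parts are unequal, the smaller part contains no edge of a fixed graph.

Partition $W=X_1\sqcup X_2\sqcup X_3$ with $|X_1|=|X_2|=3$, $|X_3|=2$, and let $\Gamma$ be the graph whose edges are the pairs inside one $X_i$: two triangles and one single edge. Every $4$-subset of $W$ contains an edge of $\Gamma$ by the pigeonhole principle, and all degrees are at most $2$.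

**Definition (weight in a block).** For $A\subset W$ and $D=W\setminus A$:

- $w(A)=0$ if $|A|\le3$;
- if $|A|=4$: $w(A)=1$ if $A$ is a plane, else $0$;
- if $|A|=5$: $w(A)=1$ if $D$ contains an edge of $\Gamma$, else $0$;
- if $|A|=6$: $w(A)=2$ if $D$ is an edge of $\Gamma$, else $1$;
- if $|A|=7$: $w(A)=2$; and $w(W)=3$.

Here is an example with $X_1=\{000,001,010\}$, $X_2=\{011,100,101\}$, $X_3=\{110,111\}$. The plane $\{000,001,010,011\}$ has weight $1$. Adding $100$ leaves $D=\{101,110,111\}$, which contains the edge $\{110,111\}$, so the weight is still $1$. But $w$ is not monotone. Let $A=W\setminus\{000,011,110\}=\{001,010,100,101,111\}$. Its complement has one point in each $X_i$, so $w(A)=0$, although $A$ contains the plane $\{001,010,100,111\}$ of weight $1$. We must remember this when we add points to a set.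

## Gaining weight cheaply in one block

The next lemma serves demand (A). Part (a) says that from three points on, each new point can buy one unit of weight. Parts (b) and (c) say that one can gain $v$ units for exactly $2v$ points minus the excess $z-2$ of the block over two points.

**Lemma 6.** Let $A\subset W$, $z=|A|$.

(a) If $z\ge3$ and $0\le v\le\min(z-2,3)$, there is $A'\supseteq A$ with $|A'\setminus A|\le v$ and $w(A')\ge v$.

(b) If $z\ge3$ and $v=\min(z-2,3)$, there is $A'\supseteq A$ with $|A'\setminus A|=2v-(z-2)$ and $w(A')\ge v$.

(c) If $z=2$, there is $A'\supseteq A$ with $|A'\setminus A|=2$ and $w(A')=1$.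

**Proof of (a).** For $v=0$ take $A'=A$. If $z=3$ and $v=1$, take the plane containing $A$. If $z=4$, the $4$-set $W\setminus A$ contains an edge $pq$ of $\Gamma$. For $v=1$ let $A'$ be the complement of a $3$-subset of $W\setminus A$ that contains $p$ and $q$; it has size $5$, one new point and weight $1$. For $v=2$ let $A'=W\setminus\{p,q\}$, with size $6$, two new points and weight $2$. If $z\ge5$ and $1\le v\le3$, take any $A'\supseteq A$ of size $\max(z,5+v)$. It has at most $5+v-z\le v$ new points if $z\le 5+v$, and none otherwise. Its weight is at least $v$, since sets of size at least $6$, at least $7$, and $8$ have weight at least $1$, $2$, $3$ respectively.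

**Proof of (b).** For $z=3$, $v=1$ the required number of new points is $2-1=1$; for $z=4$, $v=2$ it is $4-2=2$. The sets $A'$ found in (a) have exactly these numbers. For $z\ge5$ we have $v=3$. Take $A'=W$, of weight $3$, with $8-z=2\cdot3-(z-2)$ new points.

**Proof of (c).** Take a plane containing $A$ (fact 3). $\square$

## Splitting a block safely

The next lemma serves demand (B). Here $Y$ is the part of the block that $X$ does not contain.

**Lemma 7.** For every $Y\subset W$ there is a partition $W\setminus Y=C_1\sqcup C_2$ with $\big||C_1|-|C_2|\big|\le1$ such that, for $(C,C')=(C_1,C_2)$ and for $(C,C')=(C_2,C_1)$, every $A\subset W$ with $A\supseteq C$ satisfies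
$$2|A\cap C'|+|A\cap Y|\ge2w(A).\tag{3}$$

**Step 1: what the partition must avoid.** We want four properties:

- (i) the sizes of the parts differ by at most $1$;
- (ii) if the sizes differ, the smaller part contains no edge of $\Gamma$;
- (iii) no part is a plane;
- (iv) every part $T$ of size $3$ has $\sigma(T)$ in the other part.

Property (ii) protects the sets $A$ of size $5$ and $6$, and (iii) and (iv) protect the planes.

**Step 2: a partition with (i)–(iv) exists.** This goes by the size of $Y$.

*$|Y|=0$.* Let $C_1$ be any $4$-set that is not a plane. Its complement $C_2$ is not a plane either, by fact 2. The sizes are $4,4$, so (ii) and (iv) are vacuous.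

*$Y=\{y\}$.* Choose $b\in X_2\setminus\{y\}$ and $c\in X_3\setminus\{y\}$. At least two elements $a\in X_1\setminus\{y\}$ are available and the sums $a+b+c$ are distinct, so choose $a$ with $a+b+c\ne y$. Let $C_2=\{a,b,c\}$ and $C_1=W\setminus(C_2\cup\{y\})$, of sizes $3$ and $4$. The smaller part $C_2$ has one point in each $X_i$, so it contains no edge of $\Gamma$. Also $\sigma(C_2)\notin C_2$ by fact 1 and $\sigma(C_2)\ne y$ by choice, so $\sigma(C_2)\in C_1$. Finally $C_2\cup\{y\}$ has sum $\sigma(C_2)+y\ne0$, so it is not a plane, and neither is its complement $C_1$.

*$Y=\{y,y'\}$.* Put $\delta=y+y'$. By fact 4, $W\setminus Y$ is a union of three pairs $\{a,a'\},\{b,b'\},\{c,c'\}$, each with sum $\delta$. Let $C_1=\{a,a',b\}$ and $C_2=\{c,c',b'\}$. Then $\sigma(C_1)=\delta+b=b'\in C_2$ and $\sigma(C_2)=\delta+b'=b\in C_1$. The sizes are $3,3$.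

*$|Y|=3$.* Let $q=\sigma(Y)$. Then $Y\cup\{q\}$ is a plane, and so is its complement $Q$. As $q$ has at most two neighbors in $\Gamma$, some $p\in Q$ is not adjacent to $q$. Let $C_1=Q\setminus\{p\}$ and $C_2=\{p,q\}$. Since $Q$ has sum $0$, $\sigma(C_1)=p\in C_2$. The smaller part $C_2$ is not an edge.

*$|Y|\ge4$.* Take any partition whose part sizes differ by at most $1$. At most four points are split, so both parts have size at most $2$, and (iii) and (iv) hold. If the sizes differ, the smaller part has at most one point, so (ii) holds.

**Step 3: properties (i)–(iv) imply (3).** Let $A\supseteq C$ and $D=W\setminus A$. The left side of (3) is the number $L$ of (2), and $|C|-|C'|\le1$ by (i).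

*$|A|=8$.* Here $D=\emptyset$, so $L\ge8-1=7\ge6=2w(A)$.

*$|A|=7$.* $L\ge7-1-1=5\ge4$.

*$|A|=6$.* $L\ge6-1-2=3\ge2$, which is enough if $w(A)=1$. If $D$ is an edge of $\Gamma$, then $w(A)=2$ and we need $L\ge4$. This fails only if $|C|-|C'|=1$ and $D\subset C'$. Then $C'$ is the smaller part and contains an edge, against (ii).

*$|A|=5$, $w(A)=1$.* $L\ge5-1-3=1$ and we need $L\ge2$. This fails only if $|C|-|C'|=1$ and $D\subset C'$. But $D$ contains an edge of $\Gamma$, against (ii).

*$A$ a plane.* We need $L=4-|C|+|A\cap C'|\ge2$. This is clear if $|C|\le2$. If $|C|=3$, then $A=C\cup\{\sigma(C)\}$ by fact 1. By (iv), $\sigma(C)\in C'$, so $|A\cap C'|=1$ and $L=1+1=2$. If $|C|=4$, then $C=A$ is a plane, against (iii).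

*$w(A)=0$.* Then (3) is trivial.

These cases exhaust all $A$. $\square$

## The construction on $8k+u$ points and the proof of Theorem 3

Let $V=V_1\sqcup\dots\sqcup V_k\sqcup U$, where each *block* $V_j$ is a copy of $W$ and $|U|=u$, so $|V|=8k+u=3r+2$. For $b\subset V$ put $w(b)=\sum_{j}w(b\cap V_j)$, and let
$$\mathcal B=\{b\subset V:\ |b|=r+s,\ w(b)\ge s\},\qquad E(\mathcal H)=\{V\setminus b:\ b\in\mathcal B\}.$$
All edges have size $3r+2-(r+s)=2r+2-s=m$, and $h=r+2-s\ge2k+u+2\ge1$. By Lemma 5 it suffices to prove (A) and (B).

We record one consequence of the hypotheses. From $s\le r-2k-u$ we get $3s\le3r-6k-3u=(8k+u-2)-6k-3u$, i.e.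
$$3s\le2k-2u-2.\tag{4}$$

**Step 1: demand (B).** Given $X\subset V$, we split it block by block and balance the result. Put $Y=V\setminus X$. In each block split $X\cap V_j$ by Lemma 7, applied to $Y\cap V_j$, and distribute the vertices of $X\cap U$ one by one. Lemma 7 is symmetric in its two parts, so in each block we may choose which part goes to $C_1$. Each block with unequal parts has a surplus of exactly one on one side, and so does each vertex of $X\cap U$. List these blocks and vertices in some order and give the surplus alternately to $C_1$ and to $C_2$. Then $X=C_1\sqcup C_2$ with $\big||C_1|-|C_2|\big|\le1$.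

Let $(C,C')$ be $(C_1,C_2)$ or $(C_2,C_1)$, and let $b\in\mathcal B$ contain $C$. In each block, $b\cap V_j\supseteq C\cap V_j$, so (3) applies to $A=b\cap V_j$. Summing over the blocks, and noting that points of $U$ contribute nonnegatively on the left, we get
$$2|b\cap C'|+|b\cap Y|\ge2w(b)\ge2s.$$
This is (B).

**Step 2: setting up demand (A).** Let $|S|\le r$. We may enlarge $S$ and assume $|S|=r$. We want to add exactly $s$ points so that the weight becomes at least $s$. For each block let $z_j=|S\cap V_j|$. Let $J=\{j:z_j\ge3\}$, $v_j=\min(z_j-2,3)$ for $j\in J$, and $v^+=\sum_Jv_j$; then $v^+\ge|J|$. Let $N_2$ and $N_{\le1}$ be the numbers of blocks with $z_j=2$ and with $z_j\le1$.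

In Steps 3 and 4 we find at most $s$ *used* blocks, all with $z_j\ge2$, and at most $s$ new points inside them, so that the used blocks together reach weight at least $s$. In Step 5 we fill up to exactly $s$ new points outside the used blocks. Since $w$ is not monotone, the used blocks must stay untouched there.

**Step 3: the case $v^+\ge s$.** Here each new point can buy one unit. Choose integers $0\le v_j'\le v_j$ with $\sum_Jv_j'=s$ and apply Lemma 6(a) in the blocks with $v_j'\ge1$. There are at most $s$ such blocks, at most $s$ new points, and the weight reached is at least $s$.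

For $(k,u,s,r)=(4,0,2,10)$ this is the only case. If $v^+\le1$, then at most one block has three points of $S$ and the others have at most two, so $|S|\le3+2+2+2=9<10$. For example, if $S$ meets the blocks in $3,3,2,2$ points, we complete two planes. If it meets them in $4,2,2,2$ points, we enlarge the $4$-set to a $6$-set whose complement is an edge of $\Gamma$.

**Step 4: the case $v^+\le s-1$.** Now the blocks of $J$ are not enough at the rate of part (a), and we also buy weight in blocks with two points of $S$, where one unit costs two points. This is paid for by blocks with many points of $S$. Put $E=\sum_J(z_j-2)$. Apply Lemma 6(b) in all blocks of $J$ and Lemma 6(c) in $s-v^+$ blocks with $z_j=2$; we check below that there are so many. Then: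

- the weight of the used blocks is at least $v^++(s-v^+)=s$;
- the number of used blocks is $|J|+s-v^+\le s$;
- the number of new points is $(2v^+-E)+2(s-v^+)=2s-E$.

*The cost is at most $s$.* Counting $S$ by blocks,
$$r\le u+\sum_Jz_j+2N_2+N_{\le1}=u+E+2|J|+2N_2+N_{\le1}=u+E+2k-N_{\le1},$$
because $|J|+N_2+N_{\le1}=k$. With $r-2k-u\ge s$ this gives
$$E\ge r-u-2k+N_{\le1}\ge s+N_{\le1},\tag{5}$$
and hence $2s-E\le s$.

*There are enough blocks with $z_j=2$.* We need $N_2\ge s-v^+$. By (5), $N_{\le1}\le E-s$, so $N_2=k-|J|-N_{\le1}\ge k-|J|-E+s$. Hence it suffices that $|J|+E-v^+\le k$. The left side equals $\sum_J(z_j-1-v_j)$. Its summands are: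

| $z_j$ | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|
| $v_j$ | 1 | 2 | 3 | 3 | 3 | 3 |
| $z_j-1-v_j$ | 1 | 1 | 1 | 2 | 3 | 4 |

In every column the last entry is at most $\frac43v_j$. Using $v^+\le s-1$ and $s<\frac{2k}3$, which follows from (4),
$$|J|+E-v^+\le\tfrac43v^+\le\tfrac43(s-1)<\tfrac43\cdot\tfrac{2k}3=\tfrac{8k}9<k.$$

**Step 5: filling up.** At most $s$ new points have been added. We add further points outside $S$ and outside the used blocks until exactly $s$ points are new, and we must check that there is room. There are $2r+2$ points outside $S$. Each used block has $z_j\ge2$, so at most $6$ of its points lie outside $S$. Hence at least $(2r+2)-6s$ points lie outside both $S$ and the at most $s$ used blocks. By (4), $2k\ge3s+2u+2$, so $r\ge s+2k+u\ge4s+2$ and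
$$(2r+2)-6s\ge2s+6\ge s.$$
The used blocks do not change, and all other weights are nonnegative. So the resulting set $b\supseteq S$ has $|b|=r+s$ and $w(b)\ge s$, that is, $b\in\mathcal B$. This proves (A).

By Lemma 5, $\mathcal H$ is $(m,h)$-good on $3r+2$ vertices. This proves Theorem 3. $\square$

## Which pairs $(2h+d,h)$ the construction reaches

We now prove Theorem 4. Given $h$ and $d\ge-1$, we choose the parameters of Theorem 3 so that they produce uniformity $2h+d$ and heaviness $h$.

**Step 1: the condition on $h$ and $d$.** Put $s=d+2\ge1$ and $r=h+d$, and write $3r+2=8k+u$ with $0\le u\le7$. Then $r+2-s=h$ and $2h+s-2=2h+d$, as wanted. Moreover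
$$4(r-2k-u)=4r-(3r+2-u)-4u=r-2-3u.$$
So $s\le r-2k-u$ is equivalent to $4d+8\le h+d-2-3u$, i.e.
$$h\ge3d+10+3u,\qquad u\equiv3(h+d)+2\pmod 8,\quad 0\le u\le7.\tag{6}$$
When (6) holds and $k\ge1$, Theorem 3 gives a $(2h+d,h)$-good hypergraph.

**Step 2: part (a).** If $h\ge3d+31$, then (6) holds because $3u\le21$. Also $r=h+d\ge4d+31\ge27$, so $3r+2\ge83$ and $k\ge1$. For the second sentence of (a), let $h\ge31$ and $2h-1\le m\le(7h-31)/3$, and put $d=m-2h\ge-1$. Then $3d=3m-6h\le h-31$, i.e. $h\ge3d+31$.

**Step 3: part (b), the values reached with $d=0$.** Now (6) reads $h\ge10+3u$ with $u=(3h+2)\bmod8$. The values are: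

| $h$ | 10 | 13 | 16 | 18 | 19 | 21 | 22 | 24 | 25 | 26 | 27 | 28 | 29 | 30 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $u$ | 0 | 1 | 2 | 0 | 3 | 1 | 4 | 2 | 5 | 0 | 3 | 6 | 1 | 4 |
| $10+3u$ | 10 | 13 | 16 | 10 | 19 | 13 | 22 | 16 | 25 | 10 | 19 | 28 | 13 | 22 |

In every column $h\ge10+3u$, and $k\ge1$ because $3h+2\ge32$. Every $h\ge31$ is covered by part (a) with $d=0$.

**Step 4: part (b), the remaining values $h=17,20,23$.** For these, $3h+2=53,62,71$, so $u=5,6,7$, and (6) with $d=0$ would need $h\ge25,28,31$, which fails. Instead we aim for slightly lighter traces. Let $h'=h-1\in\{16,19,22\}$ and $d=2$. Then $3(h'+2)+2=56,65,74$, so $u=0,1,2$ and $k=7,8,9$. Condition (6) for $h'$ reads $h'\ge16+3u$, that is, $h'\ge16,19,22$, which holds with equality each time. So there is a $(2h'+2,h')$-good hypergraph. Its uniformity is $2h'+2=2h$. An $h$-heavy restricted subhypergraph is also $h'$-heavy, hence $2$-colorable, so this hypergraph is $(2h,h)$-good. $\square$
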